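# Pseudo-triangulation counts are not monotone in the set of pointed vertices

## Three theorems about the sets $A(l,m,n)$

For a finite planar point set $A$ with no three points collinear, $\mathcal{PT}_\emptyset(A)$ is the set of triangulations of $A$. For a point $p\in A$ interior to $\operatorname{conv}(A)$, $\mathcal{PT}_{\{p\}}(A)$ is the set of pseudo-triangulations of $A$ in which $p$ is the only pointed interior point. The next section defines these words carefully. The theorems also use some numbers. Let $C(z)=\sum_{i\ge 0}\mathrm{Cat}_i z^i$ be the Catalan series, so $C=1+zC^2$, and for integers $t,s\ge 1$ put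

$$N(t,s)=[z^{s-1}]\,C(z)^t=\frac{t}{2s-2+t}\binom{2s-2+t}{s-1},\qquad T(t,s)=\sum_{\tau=1}^{t}N(\tau,s),\qquad q(t,s)=\frac{N(t,s)}{T(t,s)}. \tag{1}$$

**Theorem 1.** For all $l,m,n\ge 1$ there is a set $A=A(l,m,n)$ of $l+m+n+1$ points in general position, with triangular convex hull, and an interior point $p\in A$ such that
$$|\mathcal{PT}_\emptyset(A)|=T(l,m)\,T(m,n)\,T(n,l),\qquad \frac{|\mathcal{PT}_{\{p\}}(A)|}{|\mathcal{PT}_\emptyset(A)|}=q(l,m)+q(m,n)+q(n,l).$$

**Theorem 2.** For $A=A(2,190,19)$, a set of $212$ points, we have $|\mathcal{PT}_{\{p\}}(A)|<|\mathcal{PT}_\emptyset(A)|$.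

**Theorem 3.** Over the family $A(l,m,n)$, the infimum of $|\mathcal{PT}_{\{p\}}(A)|/|\mathcal{PT}_\emptyset(A)|$ is exactly $\frac12$, and it is not attained. Hence for no $c>\frac12$ does $|\mathcal{PT}_W(A)|\ge c\,|\mathcal{PT}_{W\setminus\{p\}}(A)|$ hold in general. The ratio for $A(1,1,1)$ is $3$, so the inequality $3\,|\mathcal{PT}_{W\setminus\{p\}}(A)|\ge|\mathcal{PT}_W(A)|$ is sharp.

Theorem 2 disproves a conjecture, which we now state.

## Pointed vertices and the monotonicity conjecture

Let $A$ be a finite set of points in the plane in general position, meaning that no three are collinear.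

**Definition (pseudo-triangle).** A pseudo-triangle is a simple polygon with exactly three convex vertices, that is, exactly three vertices with interior angle less than $\pi$.

A triangle is a pseudo-triangle. So is a non-convex quadrilateral: take a triangle $uvw$, a point $p$ inside it, and the quadrilateral $p\,u\,v\,w$. Its interior angle at $p$ exceeds $\pi$ and its other three angles are convex. A convex quadrilateral is not a pseudo-triangle, because it has four convex vertices.

**Definition (pseudo-triangulation).** A pseudo-triangulation of $A$ is a partition of $\operatorname{conv}(A)$ into pseudo-triangles whose vertex set is exactly $A$.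

**Definition (pointed).** A vertex of a pseudo-triangulation is pointed if it has an incident angle greater than $\pi$. The vertices of $\operatorname{conv}(A)$ are always pointed, because of the outer angle. So the notion carries information only at the set $A_I$ of interior points, the points of $A$ that are not hull vertices.

**Definition ($\mathcal{PT}_W$).** For $W\subseteq A_I$, let $\mathcal{PT}_W(A)$ be the set of pseudo-triangulations of $A$ in which the points of $W$ are pointed and the points of $A_I\setminus W$ are not.

If no interior point is pointed, then no face has a reflex angle, so every face has three vertices. Hence $\mathcal{PT}_\emptyset(A)$ is indeed the set of triangulations. At the other end, $\mathcal{PT}_{A_I}(A)$ is the set of pointed pseudo-triangulations.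

What happens to the count when one more interior point is required to be pointed? It is known that $3\,|\mathcal{PT}_{W\setminus\{p\}}(A)|\ge|\mathcal{PT}_W(A)|$ for all $p\in W\subseteq A_I$, so the count grows by at most a factor of $3$. Aichholzer, Orden, Santos and Speckmann ("On the Number of Pseudo-Triangulations of Certain Point Sets", arXiv:math/0601747, 2006) state the following conjecture, which says that the count never drops.

**Conjecture.** For every $A$ in general position, every $W\subseteq A_I$ and every $p\in W$, one has $|\mathcal{PT}_W(A)|\ge|\mathcal{PT}_{W\setminus\{p\}}(A)|$.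

Theorem 2 says that this fails already for $W=\{p\}$, where it compares triangulations with pseudo-triangulations that have one pointed interior point. Theorem 3 says how badly it fails inside our family: the ratio comes arbitrarily close to $\frac12$ but never reaches it. The notes do not decide whether the infimum over all point sets is smaller.

Two small sets can be counted by hand.

*A triangle $uvw$ with one interior point $p$.* The only triangulation joins $p$ to all three corners. Deleting any one of the edges $pu,pv,pw$ leaves a non-convex quadrilateral and a triangle, with $p$ pointed, and this gives every pseudo-triangulation with $p$ pointed (Lemma 1 below proves it in general). The counts are $1$ and $3$.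

*A convex quadrilateral $abcd$ with one interior point $p$.* Let $p$ lie in the open triangle cut off by the side $ab$ and the two diagonals. There are three triangulations: $p$ joined to all four corners; the diagonal $ac$ with $p$ joined to $a,b,c$; the diagonal $bd$ with $p$ joined to $a,b,d$. Now count pseudo-triangulations with $p$ pointed. With $ac$ present, $p$ sits in the triangle $abc$ and we get $3$; with $bd$ present we get another $3$. With neither diagonal, start from $p$ joined to all four corners and delete one edge. Since $p$ lies on the $a$-side of line $bd$, deleting $pa$ opens an angle greater than $\pi$ between $pd$ and $pb$, whereas deleting $pc$ opens an angle less than $\pi$. Since $p$ lies on the $b$-side of line $ac$, deleting $pb$ works and deleting $pd$ does not. The total is $3+3+2=8$ against $3$ triangulations.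

In both cases we obtained pseudo-triangulations from triangulations by deleting an edge at $p$. This is a general fact.

## Essential edges: what a triangulation contributes at $p$

Here $A$ is any set in general position and $p\in A_I$.

**Definition (essential edge).** For $\mathcal T\in\mathcal{PT}_\emptyset(A)$, an edge $e=pv$ of $\mathcal T$ is essential if deleting $e$ creates an angle greater than $\pi$ at $p$.

In the star triangulation of the quadrilateral above, $pa$ and $pb$ are essential, while $pc$ and $pd$ are not.

**Lemma 1.** $|\mathcal{PT}_{\{p\}}(A)|=\sum_{\mathcal T\in\mathcal{PT}_\emptyset(A)}\#\{\text{essential edges of }\mathcal T\text{ at }p\}$.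

*Proof.* We give mutually inverse maps between pairs ($\mathcal T$, essential edge of $\mathcal T$ at $p$) and elements of $\mathcal{PT}_{\{p\}}(A)$.

*Deleting.* Let $pv$ be essential in $\mathcal T$. Since $p$ is interior, $pv$ lies on two triangles $puv$ and $pvw$ on opposite sides of it. Their union is a simple quadrilateral $puvw$ whose interior angle at $p$ exceeds $\pi$. Its four angles sum to $2\pi$, so the other three sum to less than $\pi$, and each is convex. The quadrilateral is therefore a pseudo-triangle. All other faces are triangles. So $p$ is pointed, and at every other interior point all face angles are less than $\pi$. The result lies in $\mathcal{PT}_{\{p\}}(A)$.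

*Inserting.* Let $R\in\mathcal{PT}_{\{p\}}(A)$. No face angle equals $\pi$, by general position. At a hull vertex the face angles sum to less than $\pi$, so none is reflex. At a point of $A_I\setminus\{p\}$ none is reflex, because that point is not pointed. At $p$ exactly one is reflex, since two would exceed $2\pi$. Each face has exactly three convex vertices, so all faces are triangles except one, which has three convex vertices and the single reflex vertex $p$. That face is a quadrilateral $puvw$. A simple quadrilateral has an interior diagonal. It cannot be $uw$, because then the whole reflex angle at $p$ would be an angle of the triangle $puw$. So $pv$ is interior and splits the quadrilateral into two triangles. Inserting $pv$ gives a triangulation in which $pv$ is essential.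

Deleting $pv$ and then inserting the interior diagonal at $p$ returns $\mathcal T$ with the edge $pv$; inserting and then deleting returns $R$. $\square$

So the ratio $|\mathcal{PT}_{\{p\}}(A)|/|\mathcal{PT}_\emptyset(A)|$ is the average number of essential edges at $p$ over all triangulations, and the conjecture for $W=\{p\}$ says that this average is at least $1$.

How many essential edges can a triangulation have? Let $p$ have degree $d$, with consecutive angles $\alpha_1,\dots,\alpha_d$ summing to $2\pi$, all less than $\pi$ (so $d\ge3$). The edge between $\alpha_{i-1}$ and $\alpha_i$ is essential exactly when $\alpha_{i-1}+\alpha_i>\pi$. If $d=3$, each such sum is $2\pi$ minus the third angle, so all three edges are essential. If $d\ge4$, two essential edges cannot use disjoint pairs of angles, because the sum would exceed $2\pi$. So any two essential edges are cyclically consecutive, and among $d\ge4$ edges at most two can be pairwise consecutive. Hence the number is always at most $3$, which gives the known inequality when $W=\{p\}$.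

The first thing to try toward the conjecture is to find at least one essential edge in every triangulation: choosing one to delete would then give an injection from $\mathcal{PT}_\emptyset(A)$ into $\mathcal{PT}_{\{p\}}(A)$. This stops at triangulations with no essential edge, and these exist. Take a regular hexagon and a point $p$ very near its centre but off all its diagonals, joined to all six vertices. Each deletion opens an angle close to $2\pi/3<\pi$. This example does not refute the conjecture, since other triangulations may compensate. It does show what a counterexample must arrange: the average number of essential edges must be below $1$, so triangulations with none must be frequent.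

To control the average we look for a point set whose triangulations split into independent pieces, with each piece deciding by itself whether one particular edge at $p$ is essential.

## Three chains winding around $p$

We use the orientation determinant $[a,b,c]=\det(b-a,\,c-a)$, which is positive iff $a,b,c$ are counterclockwise (ccw). It is unchanged by cyclic shifts of its arguments, changes sign when two are swapped, and is affine in each argument. For three non-collinear points, the angle at $p$ from $u$ ccw to $w$ is less than $\pi$ if $[p,u,w]>0$ and greater than $\pi$ if $[p,u,w]<0$. If $[p,u,w]>0$, the direction of $v$ from $p$ lies strictly inside this wedge iff $[p,u,v]>0$ and $[p,v,w]>0$.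

Let $ABC$ be a ccw triangle with $D=[A,B,C]>0$, and let $p$ be a point in its interior. The corners $A,B,C$ are auxiliary and are not used as points of the set. Choose
$$1<a_1<\dots<a_l,\qquad 1<b_1<\dots<b_m,\qquad 1<c_1<\dots<c_n,$$
and set
$$x_i^0=A+a_i(B-A),\qquad y_j^0=B+b_j(C-B),\qquad z_k^0=C+c_k(A-C).$$
Thus the $x_i^0$ lie on line $AB$ beyond $B$, the $y_j^0$ on line $BC$ beyond $C$, and the $z_k^0$ on line $CA$ beyond $A$: three arms of a pinwheel. Now bend the arms slightly. Put $x_i=x_i^0-\varepsilon a_i^2\nu$, where $\nu$ is the left unit normal of $\overrightarrow{AB}$. Define $y_j=y_j^0-\varepsilon b_j^2\nu'$ and $z_k=z_k^0-\varepsilon c_k^2\nu''$ in the same way, with the left unit normals $\nu',\nu''$ of $\overrightarrow{BC}$ and $\overrightarrow{CA}$. Let $X,Y,Z$ be the resulting sets and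
$$A(l,m,n)=\{p\}\cup X\cup Y\cup Z .$$

For all small $\varepsilon>0$ the following relations hold, together with everything obtained from them by the rotation $X\to Y\to Z\to X$.

* (a) $[x_i,x_j,x_k]<0$ for $i<j<k$.
* (b) For $i<j$: $[x_i,x_j,w]>0$ if $w\in\{p\}\cup Y$, and $[x_i,x_j,w]<0$ if $w\in Z$.
* (c) $[p,x,y]>0$ for $x\in X$, $y\in Y$; rotated: $[p,y,z]>0$ and $[p,z,x]>0$.
* (d) $[x,y,z]>0$ for $x\in X$, $y\in Y$, $z\in Z$.

*Proof.* (a) Take coordinates with origin $A$, first axis along $\overrightarrow{AB}$ and second axis along $\nu$, and let $L=|AB|$. Then $x_i=(a_iL,-\varepsilon a_i^2)$ lies on the graph of the strictly concave function $h\mapsto-\varepsilon h^2/L^2$. Three points on such a graph, read with increasing first coordinate, turn clockwise.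

The inequalities in (b) and (c) are finitely many, strict, and continuous in $\varepsilon$. So it suffices to check them at $\varepsilon=0$.

(b) Let $\operatorname{dist}(C)>0$ be the distance from $C$ to line $AB$; both $p$ and $C$ lie to the left of it. The point $B+b(C-B)$ has signed distance $b\,\operatorname{dist}(C)>0$ to the line, and $C+c(A-C)$ has signed distance $(1-c)\operatorname{dist}(C)<0$.

(c) Let $x^0=A+a(B-A)$ and $y^0=B+b(C-B)$ with $a,b>1$. From $\det(B-A,C-B)=D$ we get
$$[A,x^0,y^0]=\det\bigl(a(B-A),\,(B-A)+b(C-B)\bigr)=abD>0,$$
$$[B,x^0,y^0]=\det\bigl((a-1)(B-A),\,b(C-B)\bigr)=(a-1)bD>0,$$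
$$[C,x^0,y^0]=\det\bigl((B-C)+(a-1)(B-A),\,(b-1)(C-B)\bigr)=(a-1)(b-1)D>0.$$
Since $[\,\cdot\,,x^0,y^0]$ is affine and $p$ is a convex combination of $A,B,C$, also $[p,x^0,y^0]>0$.

(d) The identity $[x,y,z]=[p,x,y]+[p,y,z]+[p,z,x]$ holds for any four points, and the right side is positive by (c). $\square$

We shall constantly use the consequence $[p,x_i,x_j]=[x_i,x_j,p]>0$ for $i<j$.

**General position.** Up to rotation, a triple of points is one of: three from one chain (a); two from a chain and one point elsewhere (b); $p$ and two points of different chains (c); one from each chain (d). So no triple is collinear.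

**The hull is the ccw triangle $x_ly_mz_n$.** We check that $[x_l,y_m,w]>0$ for every other $w$. For $w=p$ this is (c), and for $w\in Z$ it is (d). For $w=x_i$ with $i<l$, $[x_l,y_m,x_i]=[x_i,x_l,y_m]>0$ by (b). For $w=y_j$ with $j<m$, $[x_l,y_m,y_j]=-[y_j,y_m,x_l]>0$, since the rotated (b) says $[y_j,y_m,x]<0$ for $x\in X$. So $x_ly_m$ is a hull edge; by rotation so are $y_mz_n$ and $z_nx_l$. In particular $p$ is an interior point.

## Path edges that no segment can cross

This section shows that all triangulations of $A(l,m,n)$ share a common skeleton that cuts the hull into three pieces. Let $P_X$ be the path $p,x_1,\dots,x_l$, and define $P_Y,P_Z$ likewise. A *spanned segment* is a segment between two points of the set.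

**Lemma 2.** No spanned segment crosses an edge of $P_X$, $P_Y$ or $P_Z$.

*Proof.* By rotation it suffices to treat $P_X$. If $uv$ crosses an edge $gh$, then $u,v$ lie on opposite sides of line $gh$, and $g,h$ lie on opposite sides of line $uv$. In each case we list the pairs satisfying the first condition and show that they violate the second.

*The edge $x_ix_{i+1}$.* To the right of its line lie $Z$, by (b), and all other $x_k$, by (a); for $k<i$ use $[x_i,x_{i+1},x_k]=[x_k,x_i,x_{i+1}]<0$. To the left lie $p$ and $Y$, by (b). So a crossing segment has one endpoint in $X\cup Z$ and the other in $\{p\}\cup Y$. Let $r$ stand for $i$ or $i+1$.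

* Segment $x_kp$: $[p,x_k,x_r]$ is positive if $k<r$ and negative if $k>r$. Since $k<i$ or $k>i+1$, both values of $r$ give the same sign.
* Segment $x_ky$: if $r<k$ then $[x_k,y,x_r]=[x_r,x_k,y]>0$; if $r>k$ then $[x_k,y,x_r]=-[x_k,x_r,y]<0$. Again both values of $r$ give the same sign.
* Segment $zp$: $[p,z,x_r]>0$ for both $r$, by (c).
* Segment $zy$: $[y,z,x_r]=[x_r,y,z]>0$ for both $r$, by (d).

*The edge $px_1$.* To the left of its line lie $Y$, by (c), and the $x_k$ with $k\ge2$, since $[p,x_1,x_k]>0$. To the right lies $Z$, since $[p,x_1,z]=-[p,z,x_1]<0$. So a crossing segment is $zx_k$ with $k\ge 2$, or $zy$.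

* Segment $zx_k$: $[z,x_k,p]=[p,z,x_k]>0$ and $[z,x_k,x_1]=-[x_1,x_k,z]>0$ by (b).
* Segment $yz$: $[y,z,p]=[p,y,z]>0$ and $[y,z,x_1]=[x_1,y,z]>0$.

In each case the two endpoints of $px_1$ lie on the same side. $\square$

**Every triangulation contains all path edges.** Let $e$ be a spanned segment that is not an edge of a triangulation $\mathcal T$. By general position $e$ leaves its first endpoint into the interior of some triangle of $\mathcal T$. The second endpoint is not in that closed triangle, for the only points of the set there are its vertices, and then $e$ would be an edge. So $e$ leaves the triangle. It cannot do so through a vertex or through a side at its starting vertex, so it crosses the opposite side. Hence a segment that no spanned segment crosses is an edge of every triangulation.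

**Three pieces.** The paths are simple, do not cross by Lemma 2, share only $p$, and meet the hull boundary only in their end vertices $x_l,y_m,z_n$. They therefore cut the hull into three simple polygons $Q_{XY},Q_{YZ},Q_{ZX}$. Every point of the set lies on a path, so none lies in the interior of a piece. The polygon $Q_{XY}$ has boundary
$$p,\;x_1,\dots,x_l,\;y_m,\dots,y_1,$$
and this order is ccw, since it traverses the hull edge from $x_l$ to $y_m$ in the ccw direction. A triangulation of $A(l,m,n)$ is the same as an independent choice of a triangulation of each of $Q_{XY}$, $Q_{YZ}$, $Q_{ZX}$.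

## Which segments are diagonals of $Q_{XY}$

To count the triangulations of $Q_{XY}$ we must know its diagonals.

**Lemma 3.** The diagonals of $Q_{XY}$ are exactly: $px_i$ for $i\ge2$; all $x_iy_j$ with $(i,j)\ne(l,m)$; all $y_jy_k$ with $k\ge j+2$.

*Proof.* Let $e$ be a spanned segment that is neither a path edge nor a hull edge. Its relative interior contains no point of the set, crosses no path edge by Lemma 2, and does not meet the hull boundary. So it lies in exactly one of the three open polygons, and $e$ is a diagonal of that polygon. We only have to decide which one.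

*Segments $x_iy_j$, $(i,j)\neq(l,m)$.* The only polygon with both endpoints on its boundary is $Q_{XY}$. Likewise segments between $Y$ and $Z$ belong to $Q_{YZ}$, and segments between $Z$ and $X$ to $Q_{ZX}$.

*Segments $px_i$, $i\ge2$.* In the ccw boundary order of $Q_{XY}$ the successor of $p$ is $x_1$ and the predecessor is $y_1$, so the interior angle at $p$ runs ccw from $x_1$ to $y_1$. It is less than $\pi$ because $[p,x_1,y_1]>0$. Since $[p,x_1,x_i]>0$ and $[p,x_i,y_1]>0$, the segment starts inside this angle, so $px_i$ is a diagonal of $Q_{XY}$. By rotation, $py_j$ with $j\ge2$ is a diagonal of $Q_{YZ}$, hence not of $Q_{XY}$.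

*Segments $x_ix_k$, $k\ge i+2$.* Such a segment lies in $Q_{XY}$ or $Q_{ZX}$; we show that it starts outside $Q_{XY}$. Write $x_0=p$. The interior angle of $Q_{XY}$ at $x_i$ runs ccw from $x_{i+1}$ to $x_{i-1}$.

If $i=1$, this angle is less than $\pi$, since $[x_1,x_2,p]>0$. Every direction $w$ strictly inside it satisfies $[x_1,x_2,w]>0$, but $[x_1,x_2,x_k]<0$ by (a).

If $i\ge2$, look at the complementary angle, ccw from $x_{i-1}$ to $x_{i+1}$. It is less than $\pi$, because $[x_i,x_{i-1},x_{i+1}]=-[x_{i-1},x_i,x_{i+1}]>0$. It contains the direction of $x_k$, because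
$$[x_i,x_{i-1},x_k]=-[x_{i-1},x_i,x_k]>0,\qquad [x_i,x_k,x_{i+1}]=-[x_i,x_{i+1},x_k]>0 .$$

So $x_ix_k$ is a diagonal of $Q_{ZX}$, not of $Q_{XY}$. By rotation, $y_jy_k$ with $k\ge j+2$ is a diagonal of $Q_{XY}$. $\square$

For example, $Q_{XY}$ for $(l,m)=(2,2)$ is a pentagon $p,x_1,x_2,y_2,y_1$, and the only vertex pair that is neither a side nor a diagonal is $py_2$. A convex pentagon has $5$ triangulations, two of which use a given diagonal, so three remain. This agrees with $T(2,2)=N(1,2)+N(2,2)=1+2=3$.

## Counting triangulations and essential edges

**Step 1: pass to a convex polygon.** This step removes the geometry. Two diagonals of a simple polygon cross iff their endpoints alternate along the boundary. Indeed, the first diagonal cuts the polygon in two. If the endpoints of the second alternate with those of the first, they lie in different parts, so the second diagonal must cross the first. If they do not alternate, both lie in the same closed part, and a straight segment that crossed over once could not return. A triangulation of a simple polygon with $M$ vertices is a set of $M-3$ pairwise non-crossing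 diagonals. So, by Lemma 3, triangulations of $Q_{XY}$ correspond to triangulations of a convex $(l+m+1)$-gon labelled cyclically $p,x_1,\dots,x_l,y_m,\dots,y_1$ that avoid the forbidden diagonals
$$x_ix_k\ (k\ge i+2)\qquad\text{and}\qquad py_j\ (j\ge2).$$

**Step 2: the polygon without $p$.** This step counts the part that remains after the triangle at the side $py_1$ is removed. Let $F(t,s)$ be the number of triangulations of a convex polygon $x_1,\dots,x_t,y_s,\dots,y_1$ that avoid all $x_ix_k$ with $k\ge i+2$. Set $F(1,1)=1$ (a single segment) and $F(0,s)=0$. Let $(t,s)\neq(1,1)$ and look at the triangle on the side $x_1y_1$. Its apex cannot be $x_k$ with $k\ge3$, as $x_1x_k$ is forbidden.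

* If the apex is $x_2$, what remains is $x_2,\dots,x_t,y_s,\dots,y_1$, with $F(t-1,s)$ triangulations. For $t=1$ this apex does not exist, and the term is $0$.
* If the apex is $y_j$ with $2\le j\le s$, the polygon $y_1,\dots,y_j$ is cut off. All its diagonals are allowed, so it has $\mathrm{Cat}_{j-2}$ triangulations (one if $j=2$). The rest, $x_1,\dots,x_t,y_s,\dots,y_j$, has $F(t,s-j+1)$.

Hence
$$F(t,s)=F(t-1,s)+\sum_{j=2}^{s}\mathrm{Cat}_{j-2}\,F(t,s-j+1)\qquad\text{for }(t,s)\neq(1,1). \tag{2}$$
Put $\varphi_t=\sum_{s\ge1}F(t,s)z^s$. With $i=j-2$, the sum in (2) contributes $\sum_i \mathrm{Cat}_i z^{i+1}\cdot F(t,s-i-1)z^{s-i-1}$, which sums over $s$ to $zC\varphi_t$. So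
$$\varphi_1=z+zC\varphi_1,\qquad \varphi_t=\varphi_{t-1}+zC\varphi_t\quad(t\ge2).$$
Dividing $C=1+zC^2$ by $C$ gives $1-zC=1/C$. Therefore $\varphi_1=zC$ and $\varphi_t=C\varphi_{t-1}$, so $\varphi_t=zC^t$ and
$$F(t,s)=[z^{s-1}]C^t=N(t,s). \tag{3}$$

**Step 3: the closed form of $N$.** The estimates later need the formula in (1), which is (5.70) in Graham–Knuth–Patashnik, *Concrete Mathematics*. Here is a direct check. With $k=s-1$ the claimed value is
$$f(t,k)=\frac{t}{2k+t}\binom{2k+t}{k}=\frac{t\,(2k+t-1)!}{k!\,(k+t)!}.$$
From $C^t=C^{t-1}+zC^{t+1}$ we get $[z^k]C^t=[z^k]C^{t-1}+[z^{k-1}]C^{t+1}$ for $t,k\ge1$. The numbers $f$ satisfy the same recursion: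
$$f(t-1,k)+f(t+1,k-1)=\frac{(2k+t-2)!}{k!\,(k+t)!}\bigl[(t-1)(k+t)+(t+1)k\bigr]=\frac{(2k+t-2)!}{k!\,(k+t)!}\;t(2k+t-1)=f(t,k).$$
The boundary values agree: both sides are $1$ for $k=0$, $t\ge1$, and $0$ for $t=0$, $k\ge1$. Induction on $k$, and for fixed $k$ on $t$, proves the formula.

**Step 4: the polygon $Q_{XY}$.** This step brings $p$ back and records which edges at $p$ are used. The triangle on the side $py_1$ cannot have apex $y_j$ with $j\ge2$, since $py_j$ is forbidden. So its apex is some $x_k$, $1\le k\le l$. On one side of it lies the polygon $p,x_1,\dots,x_k$. There only diagonals from $p$ are allowed, so it has exactly one admissible triangulation, the fan from $p$. On the other side lies $x_k,\dots,x_l,y_m,\dots,y_1$, with $F(l-k+1,m)=N(l-k+1,m)$ triangulations. Therefore: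

* $Q_{XY}$ has $\sum_{k=1}^{l}N(l-k+1,m)=T(l,m)$ triangulations;
* in a triangulation with apex $x_k$, the vertices adjacent to $p$ in $Q_{XY}$ are exactly $x_1,\dots,x_k,y_1$;
* exactly $N(l,m)$ triangulations have $k=1$.

So $q(l,m)$ is the proportion of triangulations of $Q_{XY}$ that have $k=1$. By rotation $Q_{YZ}$ has $T(m,n)$ triangulations and $Q_{ZX}$ has $T(n,l)$, and independence gives
$$|\mathcal{PT}_\emptyset(A(l,m,n))|=T(l,m)\,T(m,n)\,T(n,l). \tag{4}$$

**Step 5: essential edges.** For a triangulation $\mathcal T$ of $A(l,m,n)$ let $k_X,k_Y,k_Z$ be the three apex indices in $Q_{XY},Q_{YZ},Q_{ZX}$. We now read off the essential edges from them.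

**Lemma 4.** The number of essential edges of $\mathcal T$ at $p$ equals the number of indices among $k_X,k_Y,k_Z$ that equal $1$.

*Proof.* The angles of the three polygons at $p$ run ccw from $x_1$ to $y_1$, from $y_1$ to $z_1$, and from $z_1$ to $x_1$. By $[p,x_i,x_j]>0$ for $i<j$, relation (c), and their rotations, the neighbours of $p$ in ccw order are
$$x_1,\dots,x_{k_X},\;y_1,\dots,y_{k_Y},\;z_1,\dots,z_{k_Z}.$$
Let $v$ be a neighbour with predecessor $u$ and successor $w$ in this cyclic order. Deleting $pv$ creates the angle from $u$ ccw to $w$, which exceeds $\pi$ iff $[p,u,w]<0$.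

Let $v=x_i$ with $i\ge2$. Then $u=x_{i-1}$, and $w$ is $x_{i+1}$ or $y_1$. In both cases $[p,u,w]>0$, so $pv$ is not essential.

Let $v=x_1$. Then $u=z_{k_Z}$. If $k_X\ge2$, then $w=x_2$ and $[p,z_{k_Z},x_2]>0$ by (c), so $pv$ is not essential. If $k_X=1$, then $w=y_1$ and $[p,z_{k_Z},y_1]=-[p,y_1,z_{k_Z}]<0$, so $pv$ is essential.

So there is an essential edge to $X$ iff $k_X=1$, and then exactly one. The same holds for $Y$ and $Z$ by rotation. $\square$

**Proof of Theorem 1.** The geometric claims and (4) are proved. The number of triangulations with $k_X=1$ is $N(l,m)T(m,n)T(n,l)$, which is $q(l,m)$ times the product (4). Similarly for $k_Y$ with $q(m,n)$ and for $k_Z$ with $q(n,l)$. Lemma 1 and Lemma 4 give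
$$|\mathcal{PT}_{\{p\}}(A)|=T(l,m)\,T(m,n)\,T(n,l)\,\bigl(q(l,m)+q(m,n)+q(n,l)\bigr). \qquad\square$$

Two checks. For $l=m=n=1$ the counts are $1$ and $3$, as found by hand. For $(2,1,1)$, Theorem 1 gives $T(2,1)T(1,1)T(1,2)=2$ triangulations and ratio $\frac12+1+1=\frac52$, hence $5$ pseudo-triangulations. Directly: $Q_{XY}$ is the quadrilateral $p,x_1,x_2,y_1$ with diagonals $px_2$ and $x_1y_1$, and the other two polygons contribute a factor of $1$ each (in $Q_{ZX}$, with boundary $p,z_1,x_2,x_1$, the only diagonal is $z_1x_1$). The triangulation using $px_2$ has $k_X=2$ and two essential edges; the one using $x_1y_1$ has three. The total is $5$.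

## Balanced chains give ratio above $1$

Theorem 1 turns the conjecture into a question about three numbers $q$. We estimate them from both sides. Both bounds depend on how $t$ compares with $s$.

**Lemma 5.** $q(t,s)\le s/t$ for all $s,t\ge 1$.

*Proof.* For $s=1$ all $N(\tau,1)$ equal $1$, so $q(t,1)=1/t$. For $s\ge2$, the closed form gives
$$N(\tau,s)=\frac{\tau\,(2s+\tau-3)!}{(s-1)!\,(s+\tau-1)!}=\frac{\tau}{(s-1)!}\prod_{i=s}^{2s-3}(\tau+i), \tag{5}$$
with $s-2$ factors in the product (none if $s=2$). For $\tau\le t$ we have $(\tau+i)/(t+i)\ge\tau/t$, so $N(\tau,s)/N(t,s)\ge(\tau/t)^{s-1}$. Comparing a right-endpoint Riemann sum of an increasing function with its integral,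
$$\frac1{q(t,s)}=\sum_{\tau=1}^{t}\frac{N(\tau,s)}{N(t,s)}\ge\sum_{\tau=1}^{t}\Bigl(\frac{\tau}{t}\Bigr)^{s-1}\ge t\int_0^1u^{s-1}\,du=\frac ts. \qquad\square$$

**Lemma 6.** For $s,t\ge2$,
$$q(t,s)\ \ge\ \frac{(s-1)(t+1)}{t(2s+t-3)}\ >\ \frac{1}{2+\mu},\qquad \mu=\frac{t-1}{s-1}.$$

*Proof.* For $1\le\tau\le t$ let $r_\tau=N(\tau-1,s)/N(\tau,s)$, with $r_1=0$. By (5),
$$r_\tau=\frac{\tau-1}{\tau}\cdot\frac{s+\tau-1}{2s+\tau-3},\qquad \frac{s+\tau-1}{2s+\tau-3}=1-\frac{s-2}{2s+\tau-3}.$$
Both factors of $r_\tau$ are nonnegative and nondecreasing in $\tau$, so $r_\tau\le r_t$ for $\tau\le t$. Moreover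
$$1-r_t=\frac{t(2s+t-3)-(t-1)(s+t-1)}{t(2s+t-3)}=\frac{st-t+s-1}{t(2s+t-3)}=\frac{(s-1)(t+1)}{t(2s+t-3)}>0.$$
Now $N(t-j,s)/N(t,s)=r_t\,r_{t-1}\cdots r_{t-j+1}\le r_t^{\,j}$, so
$$\frac1{q(t,s)}=\sum_{j=0}^{t-1}\frac{N(t-j,s)}{N(t,s)}\le\sum_{j\ge0}r_t^{\,j}=\frac1{1-r_t}.$$
Hence $q(t,s)\ge1-r_t$. Since $(t+1)/t>1$ and $2s+t-3=2(s-1)+(t-1)$,
$$1-r_t>\frac{s-1}{2(s-1)+(t-1)}=\frac1{2+\mu}. \qquad\square$$

The natural first choice of parameters is the symmetric one, $l=m=n=t$ with $t$ large. It fails for every $t$. For $t\ge2$, Lemma 6 with $s=t$ gives $q(t,t)\ge\frac{(t-1)(t+1)}{3t(t-1)}=\frac{t+1}{3t}$, so the ratio $3q(t,t)$ is at least $1+\frac1t>1$. For $t=1$ it is $3$. Another choice to rule out is any parameter equal to $1$, since $q(1,\cdot)=1$ already makes the sum exceed $1$.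

Lemma 5 shows the way out. The value $q(t,s)$ is small when $t$ is much larger than $s$. Around the cycle $(l,m),(m,n),(n,l)$ we cannot have all three first entries much larger than the second ones, but we can have two: take $m\gg n\gg l$. Then $q(m,n)$ and $q(n,l)$ are small, and the sum is governed by $q(l,m)$ with $m\gg l$. It remains to see that this last term stays below $1$ by a fixed amount. The smallest usable value, $l=2$, is enough.

## Three scales: the set $A(2,190,19)$

**Proof of Theorem 2.** Take $(l,m,n)=(2,190,19)$, so that $A$ has $2+190+19+1=212$ points.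

*The term $q(2,190)$.* For any $m$ we have $N(1,m)=[z^{m-1}]C=\mathrm{Cat}_{m-1}$, and $N(2,m)=[z^{m-1}]C^2=\mathrm{Cat}_m$ because $zC^2=C-1$. So
$$q(2,m)=\frac{\mathrm{Cat}_m}{\mathrm{Cat}_m+\mathrm{Cat}_{m-1}}.$$
Since $\mathrm{Cat}_m/\mathrm{Cat}_{m-1}=\frac{4m-2}{m+1}<4$, and $\rho\mapsto\rho/(\rho+1)$ is increasing, $q(2,m)<\frac45$.

*The term $q(190,19)$.* By Lemma 5, $q(190,19)\le\frac{19}{190}=\frac1{10}$.

*The term $q(19,2)$.* By (5), $N(\tau,2)=\tau$, so $q(19,2)=\frac{19}{1+2+\dots+19}=\frac{19}{190}=\frac1{10}$.

By Theorem 1,
$$\frac{|\mathcal{PT}_{\{p\}}(A)|}{|\mathcal{PT}_\emptyset(A)|}<\frac45+\frac1{10}+\frac1{10}=1. \qquad\square$$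

With $W=\{p\}$ this contradicts $|\mathcal{PT}_W(A)|\ge|\mathcal{PT}_{W\setminus\{p\}}(A)|$, so the conjecture is false.

## The infimum $\frac12$ over the family

**Proof of Theorem 3.**

**Step 1: the infimum is at most $\frac12$.** We keep the three scales $m\gg n\gg l$ and now let $l$ grow as well. First fix $t$ and let $s\to\infty$. By (5),
$$\frac{N(\tau+1,s)}{N(\tau,s)}=\frac{\tau+1}{\tau}\cdot\frac{2s-2+\tau}{s+\tau}\longrightarrow\frac{2(\tau+1)}{\tau}.$$
Multiplying these limits, $N(\tau,s)/N(1,s)\to\tau2^{\tau-1}$. Since $\sum_{\tau=1}^{t}\tau2^{\tau-1}=(t-1)2^t+1$ (induction: adding $(t+1)2^t$ gives $t\,2^{t+1}+1$),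
$$\lim_{s\to\infty}q(t,s)=\frac{t\,2^{t-1}}{(t-1)2^t+1},$$
and the right side tends to $\frac12$ as $t\to\infty$. For $t=2$ it equals $\frac45$, the constant met in Theorem 2.

Given $\varepsilon>0$, choose in this order:

1. $l$ such that the limit for $t=l$ is less than $\frac12+\varepsilon$;
2. $n\ge l/\varepsilon$, so that $q(n,l)\le l/n\le\varepsilon$ by Lemma 5;
3. $m\ge n/\varepsilon$, so that $q(m,n)\le n/m\le\varepsilon$, and in addition so large that $q(l,m)<\frac12+2\varepsilon$.

The ratio for $A(l,m,n)$ is then less than $\frac12+4\varepsilon$.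

**Step 2: the ratio always exceeds $\frac12$.** Here the cyclic structure of the pairs is used. If one of $l,m,n$ equals $1$, then one of the three summands is $q(1,\cdot)=1$ and the ratio exceeds $\frac12$. Otherwise all three are at least $2$, and Lemma 6 applies to the pairs $(l,m),(m,n),(n,l)$ with
$$\mu_1=\frac{l-1}{m-1},\qquad\mu_2=\frac{m-1}{n-1},\qquad\mu_3=\frac{n-1}{l-1},\qquad \mu_1\mu_2\mu_3=1.$$
Let $e_1=\mu_1+\mu_2+\mu_3$ and $e_2=\mu_1\mu_2+\mu_2\mu_3+\mu_3\mu_1$. The common denominator is $\prod(2+\mu_i)=8+4e_1+2e_2+1$. The numerator is the sum over pairs of $(2+\mu_i)(2+\mu_j)=4+2(\mu_i+\mu_j)+\mu_i\mu_j$, that is, $12+4e_1+e_2$. So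
$$q(l,m)+q(m,n)+q(n,l)>\sum_{i=1}^3\frac1{2+\mu_i}=\frac{12+4e_1+e_2}{9+4e_1+2e_2}>\frac12,$$
where the last inequality is $24+8e_1+2e_2>9+4e_1+2e_2$.

By Steps 1 and 2 the infimum over the family is exactly $\frac12$ and is not attained. By Step 1, for each $c>\frac12$ some $A(l,m,n)$ has ratio below $c$; with $W=\{p\}$ this violates $|\mathcal{PT}_W(A)|\ge c\,|\mathcal{PT}_{W\setminus\{p\}}(A)|$.

**Step 3: sharpness of the constant $3$.** For $A(1,1,1)$ the ratio is $3q(1,1)=3$. So equality holds in $3\,|\mathcal{PT}_{W\setminus\{p\}}(A)|\ge|\mathcal{PT}_W(A)|$ with $W=\{p\}$, and the constant $3$ cannot be lowered. $\square$
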